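# Mumford–Shah minimizers carried by a plane: the plane and the half-plane

## 1. Cutting space along a whole plane

Take a function $u$ on $\mathbb R^3$ that may jump across a closed set $K$. We pay for $u$ through its Dirichlet energy off $K$, and for $K$ through its area. Suppose that no modification of the pair inside a ball lowers the price, and suppose that $K$ is flat, meaning that it lies in a plane. What can $K$ be, and what can $u$ be? We begin with the easiest case, in which $K$ is the entire plane. Then $u$ turns out to be constant on each side, by a reflection and a Liouville theorem. Before proving this, let us fix the rules of the game.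

Balls are open, $\mathcal H^{N-1}$ is $(N-1)$-dimensional Hausdorff measure in $\mathbb R^N$, and $N=3$ until Section 9.

**Definition (competitor).** Let $K\subset\mathbb R^N$ be closed and $u\in\bigcap_{R>0}W^{1,2}(B(0,R)\setminus K)$. A topological competitor of $(u,K)$ in a ball $B$ is a pair $(u',K')$ such that

- $K'$ is closed and $u'\in W^{1,2}_{loc}(\mathbb R^N\setminus K')$;
- $(u',K')=(u,K)$ outside $B$;
- whenever two points $x,y\in\mathbb R^N\setminus(B\cup K)$ lie in different connected components of $\mathbb R^N\setminus K$, they also lie in different connected components of $\mathbb R^N\setminus K'$.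

**Definition (global minimizer).** The pair $(u,K)$ is a global Mumford–Shah minimizer in $\mathbb R^N$ if for every ball $B$ it minimizes
$$\int_{B\setminus K}|\nabla u|^2\,dx+\mathcal H^{N-1}(K\cap B)$$
among all topological competitors in $B$.

**Definition (reduced).** A global minimizer is reduced if no piece of $K$ can be removed while $u$ still extends: there is no ball $B$ and no pair $(u',K')$ such that $K'\subsetneq K$ is closed, $u'\in W^{1,2}_{loc}(\mathbb R^N\setminus K')$, $u'=u$ on $\mathbb R^N\setminus K$, and $(u',K')$ is a topological competitor in $B$. This is the "topological reduction" of G. David's book.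

**Example.** Let $K$ be a plane and $u\equiv0$. Deleting a disc from $K$ would lower the area and leave $u$ unchanged, but it connects the two sides of $K$, so the third condition forbids it. By contrast, if $K$ is a half-plane together with one point $p$ off it, then $K$ does not separate anything. If $u$ is $W^{1,2}$ off the half-plane, the point $p$ can be deleted, and the pair is not reduced.

Two facts are given to us. First, if $K$ is a plane and $u$ is constant on each of the two components of $\mathbb R^3\setminus K$, then $(u,K)$ is a global minimizer. Second, a half-plane $K$ with $u=\text{cracktip}\times\mathbb R$ is a global minimizer: here $(r,\theta)$, $\theta\in(-\pi,\pi)$, are polar coordinates in the plane orthogonal to the edge, the trace of $K$ is the half-line $\theta=\pm\pi$, and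
$$\text{cracktip}(r,\theta)=\sqrt{2r/\pi}\,\sin(\theta/2)$$
up to sign and an additive constant.

All definitions are invariant under isometries of space, under $u\mapsto-u$, and under adding a constant to $u$. So we may put the plane in standard position. Throughout, $P=\{x_3=0\}\supset K$, $H=\{x_3>0\}$, $B_R=B(0,R)$, $B_R^+=B_R\cap H$, $\sigma$ is the reflection across $P$, and $|A|=\mathcal H^2(A)$ for surfaces. "Horizontal" means parallel to $P$. Note that $K$ has volume zero.

We need three textbook facts.

**Fact 1 (traces).** A function $v$ on $H$ that is in $W^{1,2}(B_R^+)$ for all $R$ has a trace $Tv\in L^2_{loc}(P)$. For every disc $D\subset P$ and a.e. $y>0$,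
$$\int_D|v(x',y)-Tv(x')|^2dx'\le y\int_{D\times(0,y)}|\partial_3v|^2,$$
which follows for smooth $v$ from the fundamental theorem of calculus and Cauchy–Schwarz, and in general by density. Hence $Tv=\lim_{y\to0}v(\cdot,y)$ in $L^2_{loc}(P)$. Consequently $T$ commutes with Lipschitz functions and with $\max$ and $\min$. If $\Phi$ is a bi-Lipschitz homeomorphism of $\mathbb R^3$ preserving $H$ and $P$, then $T(v\circ\Phi)=(Tv)\circ\Phi|_P$: this is clear for $v$ smooth up to $P$, and both sides are continuous for $W^{1,2}$ convergence on half-balls. Finally $\|Tf\|_{L^2(P)}\le C\|f\|_{W^{1,2}(H)}$.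

**Fact 2 (gluing).** Let $U$ be a ball centered on $P$ and let $v$ be $W^{1,2}$ in both halves of $U\setminus P$. Then $v\in W^{1,2}(U)$ if and only if its two traces $T^+v$, $T^-v$ agree a.e. on $U\cap P$. Indeed, integrating by parts in each half, for $\psi\in C_c^\infty(U)$,
$$\int_Uv\,\partial_i\psi=-\int_{U\setminus P}(\partial_iv)\,\psi+\delta_{i3}\int_{U\cap P}(T^-v-T^+v)\,\psi .$$
If the traces agree, the last term vanishes and the piecewise gradient is the weak gradient. If $v\in W^{1,2}(U)$, its weak gradient must be the piecewise one, so the last term vanishes for all $\psi$. For the even extension of a function on $H$ the condition always holds; for the odd extension it says $Tv=0$ a.e. on $U\cap P$.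

**Fact 3 (Liouville).** If $h$ is harmonic in $\mathbb R^3$ and $\int_{B_R}|\nabla h|^2\le CR^2$ for all $R$, then $h$ is constant. By the mean value property of $\partial_ih$ and Cauchy–Schwarz,
$$|\nabla h(x)|^2\le\frac{3}{4\pi R^3}\int_{B_R(x)}|\nabla h|^2\le\frac{3C(R+|x|)^2}{4\pi R^3}\longrightarrow0\quad(R\to\infty).$$

**Step 1 (energy bound).** This step supplies the growth that Liouville theorems need. Let $(u,K)$ be a global minimizer with $K\subset P$. Then for all $R>0$
$$\int_{B_R\setminus K}|\nabla u|^2+|K\cap B_R|\le4\pi R^2. \tag{1}$$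
Take $R'>R$, $K'=(K\setminus B_R)\cup\partial B_R$, $u'=u$ off $\overline B_R\cup K$, and $u'=0$ in $B_R$. Then $K'$ is closed, and $\mathbb R^3\setminus K'$ is the disjoint union of the open sets $B_R$ and $\mathbb R^3\setminus(\overline B_R\cup K)$, so $u'\in W^{1,2}_{loc}(\mathbb R^3\setminus K')$. A path in $\mathbb R^3\setminus K'$ joining two points outside $B_{R'}\cup K$ starts outside $\overline B_R$ and never meets $\partial B_R$, so it stays outside $\overline B_R$, where $K'=K$; hence it avoids $K$. Thus $(u',K')$ is a topological competitor in $B_{R'}$. Compare the energies in $B_{R'}$ and subtract the contributions outside $B_R$, which are common to both and finite, since $K$ is planar and $\nabla u\in L^2(B_{R'}\setminus K)$. What is left is (1).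

**Step 2 (Euler equation).** This step records the variations that keep $K$ fixed. If $\Psi\in W^{1,2}_{loc}(\mathbb R^3\setminus K)$ vanishes outside a ball and $\nabla\Psi\in L^2$, then $(u+t\Psi,K)$ is a competitor for every $t\in\mathbb R$. The derivative of the energy at $t=0$ vanishes:
$$\int_{\mathbb R^3\setminus K}\nabla u\cdot\nabla\Psi=0. \tag{2}$$
In particular $u$ is harmonic off $K$.

**Proposition 1 (the case $K=P$).** If $(u,P)$ is a global minimizer, then $u$ is constant on each side of $P$.

*Proof.* Let $W=u$ on $H$, extended evenly; by Fact 2, $W\in W^{1,2}_{loc}(\mathbb R^3)$. Let $\psi\in C_c^\infty(\mathbb R^3)$. The function $\Psi=\mathbf 1_H(\psi+\psi\circ\sigma)$ jumps only across $P=K$, so it is allowed in (2), and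
$$\int_{\mathbb R^3}\nabla W\cdot\nabla\psi=\int_H\nabla u\cdot\nabla(\psi+\psi\circ\sigma)=\int_{\mathbb R^3\setminus K}\nabla u\cdot\nabla\Psi=0.$$
So $W$ is harmonic in $\mathbb R^3$. By (1), $\int_{B_R}|\nabla W|^2=2\int_{B_R^+}|\nabla u|^2\le8\pi R^2$, and Fact 3 shows that $W$ is constant. The lower side is the same. $\square$

What changes if $K$ is only part of the plane? The test function $\mathbf 1_H(\psi+\psi\circ\sigma)$ jumps across $P\setminus K$ and is no longer allowed, and the conclusion fails too, since the cracktip is not constant. The conjecture of Guy David, taken here from Antoine Lemenant, "A rigidity result for global Mumford-Shah minimizers in dimension three", arXiv:1403.3642 (2014), says that a nonempty $K$ must then be a half-plane. We shall prove that it is true, and determine $u$ as well.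

**Theorem 1.** Let $(u,K)$ be a reduced global Mumford–Shah minimizer in $\mathbb R^3$ with $K\ne\emptyset$ contained in a plane. Then either $K$ is a plane and $u$ is constant on each side, or $K$ is a closed half-plane and $u$ is cracktip$\times\mathbb R$ (up to sign and an additive constant).

Sections 8 and 9 treat the classification without reducedness (Theorem 2) and a partial result in $\mathbb R^N$ (Theorem 3).

## 2. A hole in the plane: odd symmetry and vanishing traces

From now on $(u,K)$ is as in Theorem 1 and $K\ne P$, since Proposition 1 covers $K=P$. Then $P\setminus K$ is nonempty and open in $P$, so one can pass from one side to the other: $\mathbb R^3\setminus K$ is connected. The topological condition on competitors is therefore void.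

**Step 3 (the even part is constant).** Here we save what can be saved of the proof of Proposition 1. Test functions smooth across $P$ are still allowed, and they control the even part $u_e=\frac12(u+u\circ\sigma)$, which is defined off $K=\sigma(K)$. It is $W^{1,2}$ in both halves of each $B_R$ and even, so $u_e\in W^{1,2}_{loc}(\mathbb R^3)$ by Fact 2. For $\psi\in C_c^\infty(\mathbb R^3)$, (2) applied to $\psi$ and to $\psi\circ\sigma$ gives $\int\nabla u_e\cdot\nabla\psi=0$. So $u_e$ is an entire harmonic function, and $\int_{B_R}|\nabla u_e|^2\le\int_{B_R\setminus K}|\nabla u|^2\le4\pi R^2$. By Fact 3 it is constant. Subtracting this constant, we assume from now on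
$$u\circ\sigma=-u .$$
Let $w=u|_H$. It is harmonic in $H$, it is in $W^{1,2}(B_R^+)$ for all $R$, and it determines $u$.

**Step 4 (the trace vanishes on the hole).** This step turns the missing part of $K$ into a boundary condition. Near a point of $P\setminus K$ the function $u$ is $W^{1,2}$ and odd, so by Fact 2 its two traces $Tw$ and $-Tw$ agree. Hence
$$Tw=0\quad\text{a.e. on }P\setminus K. \tag{3}$$

**Step 5 ($K$ is the support of $\mathcal H^2\llcorner K$).** This step lets us later identify $K$ from knowledge up to null sets. It is where reducedness is used. Suppose $|K\cap B|=0$ for some ball $B$ centered at a point of $K$. By (3), $Tw=0$ a.e. on $B\cap P$, so by Fact 2 the function $u$ is $W^{1,2}$ in $B$, and it extends to a function in $W^{1,2}_{loc}(\mathbb R^3\setminus(K\setminus B))$. The set $K\setminus B\subsetneq K$ is closed and the topological condition is void, so this contradicts reducedness. In particular $|K|>0$.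

**Example (bounded $K$).** Let us see by hand that $K$ cannot be bounded. If it were, $u$ would be harmonic outside some ball. By (1) and the mean value property on $B(x,|x|/2)$, $|\nabla u(x)|\le C|x|^{-1/2}$ for $|x|$ large, so $u=O(|x|^{1/2})$. In the expansion of $u$ in terms $(a_\ell r^\ell+b_\ell r^{-\ell-1})Y_\ell$ with spherical harmonics $Y_\ell$, growth rules out the terms $r^\ell$ with $\ell\ge1$, and oddness rules out the constant. So $u=O(1/|x|)$ and $\nabla u=O(1/|x|^2)$. Let $\theta_R$ be a smooth cut-off, $\theta_R=1$ on $B_R$, $\theta_R=0$ off $B_{2R}$, $|\nabla\theta_R|\le2/R$. Testing (2) with $\theta_Ru$ gives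
$$\int\theta_R|\nabla u|^2=-\int u\,\nabla u\cdot\nabla\theta_R\le C\cdot R^{-1}\cdot R^{-2}\cdot R^{-1}\cdot R^3\to0 .$$
So $u$ is constant on the connected set $\mathbb R^3\setminus K$, and being odd it is $0$. Then $u$ extends across $K$ and $K'=\emptyset$ contradicts reducedness.

For a general $K$ there is no such expansion. What we have is a harmonic $w$ in a half-space, with zero trace on a part of $P$ and a natural (Neumann) condition on the rest, and the partition of $P$ is itself unknown. To use the minimality of $K$, we want to express it through $w$.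

## 3. Replacing the set by the trace

For $v:H\to\mathbb R$ with $v\in W^{1,2}(B_R^+)$ for all $R$, set
$$F_R(v)=2\int_{B_R^+}|\nabla v|^2+|\{Tv\ne0\}\cap B_R| .$$

**Lemma 2.** $K=\{Tw\ne0\}$ up to an $\mathcal H^2$-null set. If $0<\rho<R$, $v\in W^{1,2}(B_r^+)$ for all $r$, and $v=w$ a.e. in $H\setminus B_\rho$, then $F_R(w)\le F_R(v)$.

For the cracktip, $w=c\sqrt r\cos(\vartheta/2)$ with $\vartheta\in(0,\pi)$ the angle from $K$; its trace is $c\sqrt r$ on $K$ and $0$ on $P\setminus K$, as the first sentence predicts.

The obvious proof of the second sentence extends $v$ oddly and takes $K'=\{Tv\ne0\}$. This fails because $K'$ must be closed, while $\{Tv\ne0\}$ is only a measurable set. Taking its closure can be too expensive: the trace could be a smooth function that is positive exactly on a dense open subset, of small area, of a disc, and then the closure contains the whole disc. The remedy is to approximate $v$ by a smooth function $g$ and to cut off all values below a small threshold $\delta$. The set $\{|g|\ge\delta\}$ is closed, and if $g$ is much closer to $v$ than $\delta$, its area is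 under control.

*Proof.* We shall prove, for $v=w$ in $H\setminus B_\rho$,
$$2\int_{B_R^+}|\nabla w|^2+|K\cap B_R|\le2\int_{B_R^+}|\nabla v|^2+|\{Tv\ne0\}\cap B_\rho|+|K\cap B_R\setminus B_\rho|. \tag{4}$$

**Step 6 (the competitor).** We build an admissible pair close to $v$. Let $\rho<\rho'<R$. Take $\zeta,\eta\in C_c^\infty(B_{\rho'};[0,1])$ with $\zeta=1$ on $B_\rho$ and $\eta=1$ on $\operatorname{supp}\zeta$. Let $\delta_j\downarrow0$. The even extension of $\eta v$ from $H$ is in $W^{1,2}(\mathbb R^3)$, so by density we find $g_j\in C_c^\infty(\mathbb R^3)$ with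
$$\|g_j-\eta v\|_{W^{1,2}(H)}\le\delta_j^2,$$
and, after passing to a subsequence, $g_j\to\eta v$ a.e. in $H$. Let $S_\delta(t)=\operatorname{sign}(t)(|t|-\delta)^+$ and
$$v_j=\zeta S_{\delta_j}(g_j)+(1-\zeta)v,\qquad K_j=(K\setminus B_\rho)\cup\big(\{x\in P:|g_j(x)|\ge\delta_j\}\cap\operatorname{supp}\zeta\big).$$
Then $K_j$ is closed, and $K_j=K$, $v_j=v=w$ outside $B_{\rho'}$.

We check that $Tv_j=0$ a.e. on $P\setminus K_j$, where $Tv_j=\zeta S_{\delta_j}(g_j)+(1-\zeta)Tv$. Let $x\in P\setminus K_j$. If $\zeta(x)>0$, then $|g_j(x)|<\delta_j$, so the first term vanishes at $x$; if $\zeta(x)=0$ it vanishes as well. If $\zeta(x)<1$, then $x\notin B_\rho$, so $x\notin K$ (otherwise $x\in K_j$), and for a.e. such $x$ we have $Tv(x)=Tw(x)=0$ by (3); if $\zeta(x)=1$ the second term vanishes trivially.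

By Fact 2 the odd extension $u_j$ of $v_j$ is in $W^{1,2}_{loc}(\mathbb R^3\setminus K_j)$. So $(u_j,K_j)$ is a competitor in $B_R$, and
$$2\int_{B_R^+}|\nabla w|^2+|K\cap B_R|\le2\int_{B_R^+}|\nabla v_j|^2+|K_j\cap B_R|. \tag{5}$$

**Step 7 (convergence of the gradients).** We show that $v_j\to v$ in $W^{1,2}(B_R^+)$. Since $\eta=1$ on $\operatorname{supp}\zeta$, $v_j-v=\zeta(S_{\delta_j}(g_j)-\eta v)$. So it is enough that $S_{\delta_j}(g_j)\to\eta v$ in $W^{1,2}(B_{\rho'}^+)$, and since $g_j\to\eta v$ there, that $S_{\delta_j}(g_j)-g_j\to0$. We have $|S_{\delta_j}(g_j)-g_j|\le\delta_j$, and the gradient of this difference is $-\nabla g_j$ on $\{|g_j|\le\delta_j\}$ and $0$ elsewhere, so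
$$\int_H|\nabla(S_{\delta_j}(g_j)-g_j)|^2=\int_{H\cap\{|g_j|\le\delta_j\}}|\nabla g_j|^2\le2\delta_j^4+2\int_{H\cap\{|g_j|\le\delta_j\}}|\nabla(\eta v)|^2 .$$
Since $g_j\to\eta v$ a.e. and $\delta_j\to0$, $\limsup_j\mathbf 1_{\{|g_j|\le\delta_j\}}\le\mathbf 1_{\{\eta v=0\}}$ a.e., and $\nabla(\eta v)=0$ a.e. on $\{\eta v=0\}$. By dominated convergence the right side tends to $0$.

**Step 8 (measure of $K_j$).** We bound the area added inside. On $P\cap\operatorname{supp}\zeta$ we have $T(\eta v)=Tv$. At a point of this set with $|g_j|\ge\delta_j$, either $Tv\ne0$ or $|g_j-T(\eta v)|\ge\delta_j$. By Chebyshev and the trace inequality of Fact 1,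
$$|\{|g_j|\ge\delta_j\}\cap\operatorname{supp}\zeta\cap P|\le|\{Tv\ne0\}\cap B_{\rho'}|+\delta_j^{-2}\|g_j-T(\eta v)\|_{L^2(P)}^2\le|\{Tv\ne0\}\cap B_{\rho'}|+C\delta_j^{2}.$$
Insert this in (5), let $j\to\infty$ and then $\rho'\downarrow\rho$ (the circle $P\cap\partial B_\rho$ is null). This gives (4).

**Step 9 (reading off the lemma).** Taking $v=w$ in (4) gives $|K\cap B_\rho|\le|\{Tw\ne0\}\cap B_\rho|$ for all $\rho$. By (3), $\{Tw\ne0\}\subset K$ up to a null set. Hence $K=\{Tw\ne0\}$ up to a null set. For general $v$, $Tv=Tw$ a.e. on $P\setminus B_\rho$, so $|K\cap B_R\setminus B_\rho|=|\{Tv\ne0\}\cap B_R\setminus B_\rho|$, and (4) reads $F_R(w)\le F_R(v)$. $\square$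

The pair is now encoded in one harmonic function $w$ minimizing $F$ under perturbations in balls.

## 4. Sliding a minimizer against itself

The functional is invariant under horizontal translations, so for horizontal $e$ it is natural to compare $w$ with $w(\cdot-e)$. Suppose their difference changes sign. Then $\max(w,w(\cdot-e))$ has a crease along the zero set. A crease can be smoothed, which gains a definite amount of energy, and replacing two functions by their max and min costs nothing. The trouble is that $w(\cdot-e)$ does not agree with $w$ outside any ball. So we slide only inside a large ball and ask what the transition costs.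

**Step 10 (cost of a cut-off translation).** We compute it for a general cut-off. Let $\varphi\ge0$ be Lipschitz and radial, smooth off finitely many spheres centered at $0$, with $\varphi=0$ outside $B_R$ and $|e||\nabla\varphi|\le\frac12$. The maps
$$\Phi_\pm(x)=x\pm\varphi(x)e$$
are perturbations of the identity by a map with Lipschitz constant at most $\frac12$, so they are bi-Lipschitz homeomorphisms of $\mathbb R^3$. They preserve $H$ and $P$ since $e$ is horizontal, and equal the identity outside $B_R$, so they preserve $B_R$. Put $w_\pm=w\circ\Phi_\pm^{-1}$ and $F=F_{R+1}$; then $w_\pm=w$ outside $B_R$.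

Put $s=e\cdot\nabla\varphi$, so $|s|\le\frac12$. Since $D\Phi_\pm=I\pm e\otimes\nabla\varphi$, we have $\det D\Phi_\pm=1\pm s$ and
$$(D\Phi_\pm)^{-1}=I\mp\frac{e\otimes\nabla\varphi}{1\pm s},\qquad(D\Phi_\pm)^{-T}\nabla w=\nabla w\mp\frac{\partial_ew}{1\pm s}\nabla\varphi .$$
Changing variables,
$$\int_{B_{R+1}^+}|\nabla w_\pm|^2=\int_{B_{R+1}^+}\Big[|\nabla w|^2(1\pm s)\mp2(\nabla\varphi\cdot\nabla w)\,\partial_ew+\frac{|\nabla\varphi|^2(\partial_ew)^2}{1\pm s}\Big]. \tag{6}$$
By Fact 1, $\{Tw_\pm\ne0\}=\Phi_\pm(\{Tw\ne0\})$ up to null sets. Since $e$ is horizontal, the Jacobian of $\Phi_\pm|_P$ is $1\pm s$, so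
$$|\{Tw_\pm\ne0\}\cap B_{R+1}|=\int_{\{Tw\ne0\}\cap B_{R+1}}(1\pm s)\,d\mathcal H^2. \tag{7}$$
All terms of first order in $\varphi$ are odd in $\pm$. Adding the two signs cancels them, and since $\frac1{1+s}+\frac1{1-s}=\frac2{1-s^2}\le\frac83$,
$$F(w_+)+F(w_-)\le2F(w)+\varepsilon(\varphi),\qquad\varepsilon(\varphi)=6\int_H|\nabla\varphi|^2(\partial_ew)^2. \tag{8}$$
By Lemma 2, $F(w_-)\ge F(w)$. Hence
$$F(w_+)\le F(w)+\varepsilon(\varphi). \tag{9}$$

The first cut-off one would try is linear: $\varphi=1$ on $B_{R/2}$, $\varphi=2-2|x|/R$ for $R/2\le|x|\le R$, and $0$ outside. Then $|\nabla\varphi|=2/R$ in the shell, and (1) gives $\varepsilon(\varphi)\le6\cdot\frac4{R^2}\cdot|e|^2\cdot2\pi R^2=48\pi|e|^2$. The error is bounded, but it does not tend to zero, and the gain from smoothing the crease is some fixed $\delta>0$ that may be smaller. A better estimate does not help. For the cracktip and $e=\nu$ horizontal and orthogonal to the edge, which we place through $0$, $\partial_\nu w$ is homogeneous of degree $-\frac12$ and not zero, so $R^{-2}\int_{B_R^+\setminus B_{R/2}}(\partial_\nu w)^2$ is a positive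 number independent of $R$. The quadratic growth in (1) is exactly the borderline, and this is where a logarithmic cut-off helps. The argument is in the spirit of Savin–Valdinoci and De Silva–Savin.

**Step 11 (the logarithmic cut-off).** We make the error vanish. For large $R$ let
$$\varphi(x)=1\ (|x|\le\sqrt R),\qquad\varphi(x)=\frac{2\log(R/|x|)}{\log R}\ (\sqrt R\le|x|\le R),\qquad\varphi(x)=0\ (|x|\ge R).$$
Then $|\nabla\varphi|\le\frac2{|x|\log R}\mathbf 1_{\{\sqrt R\le|x|\le R\}}$ a.e., and $|e||\nabla\varphi|\le\frac{2|e|}{\sqrt R\log R}\le\frac12$ for $R$ large, so Step 10 applies. Split $\{\sqrt R\le|x|\le R\}$ into at most $C\log R$ shells $\{2^k\sqrt R\le|x|<2^{k+1}\sqrt R\}$. On each one (1) bounds $\int(\partial_ew)^2$ by $2\pi|e|^2(2^{k+1}\sqrt R)^2$, so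
$$\varepsilon_R:=\varepsilon(\varphi)\le\sum_k\frac{C|e|^2}{(\log R)^2}(2^k\sqrt R)^{-2}(2^{k+1}\sqrt R)^2\le\frac{C|e|^2}{\log R}\longrightarrow0. \tag{10}$$
Each dyadic shell contributes $C(\log R)^{-2}$, and there are only about $\log R$ of them. The only information on $e$ used here is $\int_{B_\rho^+}(\partial_ew)^2\le C\rho^2$ for large $\rho$.

**Proposition 3.** For every horizontal $e$, the function $w-w(\cdot-e)$ does not take both signs in $H$.

*Proof.* Use $\varphi$ of Step 11 and the notation of Step 10.

**Step 12 (max and min).** This step passes from $w_+$ to a function with a crease. Let $M=\max(w,w_+)$ and $m=\min(w,w_+)$. At a.e. point of $P$ the unordered pairs $\{TM,Tm\}$ and $\{Tw,Tw_+\}$ coincide, by Fact 1. A.e. in $H$, $|\nabla M|^2+|\nabla m|^2=|\nabla w|^2+|\nabla w_+|^2$, because $\nabla w=\nabla w_+$ a.e. on $\{w=w_+\}$. So $F(M)+F(m)=F(w)+F(w_+)$. As $m=w$ outside $B_R$, Lemma 2 gives $F(m)\ge F(w)$. With (9),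
$$F(M)\le F(w_+)\le F(w)+\varepsilon_R. \tag{11}$$

**Step 13 (smoothing the crease).** Now comes the gain, which must not depend on $R$. Suppose the harmonic function $d=w-w(\cdot-e)$ takes both signs in $H$. As $H$ is connected, $d(x_0)=0$ for some $x_0\in H$. Fix a ball $B\Subset H$ centered at $x_0$. For $R$ large, $B\subset B_R$ and $|x-e|\le\sqrt R$ for $x\in B$, so $\Phi_+(x-e)=x$ and $w_+(x)=w(x-e)$. Hence on $B$
$$M=w+d^-,\qquad d^-=\max(-d,0),$$
independently of $R$. By analyticity $d\not\equiv0$ on $B$, and since $d$ has mean $d(x_0)=0$ over $B$, $d<0$ somewhere in $B$. Thus $d^-\ge0$ vanishes at the interior point $x_0$ but not identically on $B$. By the strong maximum principle $d^-$ is not harmonic in $B$, and neither is $M$.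

Let $h\in M+W^{1,2}_0(B)$ be harmonic in $B$, and let $\tilde M=h$ in $B$, $\tilde M=M$ elsewhere. Since $\int_B|\nabla M|^2=\int_B|\nabla h|^2+\int_B|\nabla(M-h)|^2$ and the traces on $P$ are unchanged,
$$F(\tilde M)=F(M)-2\delta,\qquad\delta=\int_B|\nabla(M-h)|^2>0,$$
with $\delta$ independent of $R$. Since $\tilde M=w$ outside $B_R$, Lemma 2 and (11) give
$$F(w)\le F(\tilde M)\le F(w)+\varepsilon_R-2\delta,$$
which is impossible for $R$ large, by (10). $\square$

## 5. From signed differences to two variables

**Step 14 (derivatives have a sign).** We pass to infinitesimal translations. For every horizontal $e$, the harmonic function $\partial_ew$ does not take both signs in $H$. Otherwise $\partial_ew(a)>0>\partial_ew(b)$ for some $a,b\in H$, and for small $t>0$ the function $w-w(\cdot-te)$ would be positive at $a$ and negative at $b$, against Proposition 3. By the strong maximum principle, for each horizontal $e$,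
$$\partial_ew>0\ \text{ in }H,\quad\text{or}\quad\partial_ew<0\ \text{ in }H,\quad\text{or}\quad\partial_ew\equiv0. \tag{12}$$

**Step 15 (an invariant direction).** We find a direction in which nothing changes. Fix $x_0\in H$. The linear form $e\mapsto\partial_ew(x_0)$ on the two-dimensional space of horizontal vectors has a nontrivial kernel, so there is a horizontal unit vector $e$ with $\partial_ew(x_0)=0$. By (12), $\partial_ew\equiv0$. From now on $e$ is this vector, $\nu\perp e$ is a horizontal unit vector, $s=x\cdot\nu$ and $y=x_3$. So $w=w(s,y)$ is harmonic in $\{y>0\}\subset\mathbb R^2$. Replacing $\nu$ by $-\nu$ if necessary, $\partial_sw>0$ or $\partial_sw\equiv0$.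

**Step 16 (two-dimensional energy bound).** We translate (1) into the new variables. Let $D_R$ be the disc of radius $R$ centered at $0$ in the $(s,y)$-plane, $D_R^+=D_R\cap\{y>0\}$. Since $\{|x\cdot e|<R,\ (s,y)\in D_R^+\}\subset B_{2R}^+$, (1) gives
$$2R\int_{D_R^+}|\nabla w|^2\le\int_{B_{2R}^+}|\nabla w|^2\le16\pi R^2,\qquad\text{so}\qquad\int_{D_R^+}|\nabla w|^2\le8\pi R. \tag{13}$$

**Step 17 (strict monotonicity).** We exclude $\partial_sw\equiv0$. In that case $w=w(y)$ is harmonic, so $w=\alpha y+\beta$, and (13) gives $\frac12\alpha^2\pi R^2\le8\pi R$ for all $R$, so $\alpha=0$. If $\beta=0$, then $Tw=0$ and $|K|=0$ by Lemma 2, contradicting Step 5. If $\beta\ne0$, then $K=P$ up to a null set by Lemma 2, so $K=P$ since $P\setminus K$ is open; this is excluded. Hence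
$$\partial_sw>0\quad\text{for }y>0. \tag{14}$$

## 6. The zero set of the trace is a half-line

**Step 18 (an interval).** Monotonicity describes the hole up to a null set. The trace of $w$ is a function $\tau(s)$. It is an a.e. limit of the increasing functions $w(\cdot,y_j)$ along some $y_j\downarrow0$, so we may take $\tau$ nondecreasing. Hence $I=\{\tau=0\}$ is an interval (possibly empty), and by Lemma 2, $P\setminus K=\{s\in I\}$ up to a null set. If $|I|=0$, then $|P\setminus K|=0$ and $K=P$; if $|\mathbb R\setminus I|=0$, then $|K|=0$. Both are excluded. So $I$ is either a bounded interval of positive length or a half-line. View $I$ as a subset of $\mathbb R\times\{0\}\subset\mathbb R^2$.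

**Step 19 (harmonicity across $K$).** We use the Neumann condition on $K$. Let $W(s,y)=w(s,|y|)\in W^{1,2}_{loc}(\mathbb R^2)$. Then $W$ is harmonic in $\mathbb R^2\setminus\overline I$. To see this, let $\phi\in C_c^\infty(\mathbb R^2\setminus\overline I)$ and $\phi^*(s,y)=\phi(s,y)+\phi(s,-y)$, and choose $\chi\in C_c^\infty(\mathbb R)$ with $\int\chi=1$. Let $\Psi$ be the odd extension of $\phi^*(s,y)\chi(x\cdot e)$ from $H$. Its trace vanishes where $s\in I$, hence a.e. on $P\setminus K$, so $\Psi\in W^{1,2}_{loc}(\mathbb R^3\setminus K)$ by Fact 2. Since $\partial_ew=0$, the derivative of $\chi$ does not contribute, and (2) gives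
$$0=\int\nabla u\cdot\nabla\Psi=2\int_{\{y>0\}}\nabla w\cdot\nabla\phi^*\,ds\,dy=2\int_{\mathbb R^2}\nabla W\cdot\nabla\phi .$$

**Step 20 ($I$ is not bounded).** Here monotonicity meets decay at infinity. Suppose $I$ is bounded and write $z=s+iy$. Then $f=W_s-iW_y$ is holomorphic for $|z|$ large. By (13), $\int_{D_R}|\nabla W|^2\le16\pi R$, and the mean value property on the disc $D(z,|z|/2)$ gives
$$|f(z)|^2\le\frac{C}{|z|^2}\int_{D(z,|z|/2)}|f|^2\le\frac{C}{|z|},$$
so $f$ tends to $0$ at infinity and $f=\sum_{k\le-1}c_kz^k$. Since $\operatorname{Re}(f\,dz)=W_s\,ds+W_y\,dy=dW$ and $W$ is single-valued, $0=\operatorname{Re}\oint f\,dz=\operatorname{Re}(2\pi ic_{-1})$, so $c_{-1}\in\mathbb R$. Integrating,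
$$W=c_{-1}\log|z|+d_0+O(1/|z|)$$
for some constant $d_0$. The points $(\pm s,y)$ have the same modulus, so for fixed $y>0$, $w(s,y)-w(-s,y)\to0$ as $s\to+\infty$. But by (14) this quantity is positive for $s>0$, and its derivative $\partial_sw(s,y)+\partial_sw(-s,y)$ is positive, so it is increasing. It cannot tend to $0$. This is a contradiction, and $I$ is a half-line.

## 7. The half-plane and the constant $\sqrt{2/\pi}$

**Step 21 (the shape of $K$).** We pass from almost everywhere to everywhere. By Step 18, $K$ coincides up to a null set with a closed half-plane $A\subset P$ with edge parallel to $e$. Since $K$ is the support of $\mathcal H^2\llcorner K=\mathcal H^2\llcorner A$ (Step 5), $K=A$ is a closed half-plane.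

**Step 22 (the function up to a constant factor).** We open the slit with a square root. Replacing $w(s,y)$ by $-w(-s,y)$ if needed, which preserves (14), and translating, we take $I=(-\infty,0]$ and $K=\{s\ge0\}$. This is an isometry together with a possible change of sign of $u$, so the new pair is again a global minimizer and (13) holds for it. On $\{\operatorname{Re}\zeta>0\}$, which $\zeta\mapsto\zeta^2$ maps conformally onto $\mathbb C\setminus(-\infty,0]$, let $G(\zeta)=W(\zeta^2)$. It is harmonic, it has zero trace on $i\mathbb R\setminus\{0\}$, and by conformal invariance of the Dirichlet integral and (13)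
$$\int_{\{\operatorname{Re}\zeta>0,\,|\zeta|<\rho\}}|\nabla G|^2=\int_{D_{\rho^2}}|\nabla W|^2\le C\rho^2. \tag{15}$$

Let $\tilde G$ be the odd reflection of $G$ across $i\mathbb R$, that is, $\tilde G(-\bar\zeta)=-\tilde G(\zeta)$. Since the trace is zero, $\tilde G\in W^{1,2}_{loc}(\mathbb C\setminus\{0\})$ by gluing. For $\psi\in C_c^\infty(\mathbb C\setminus\{0\})$,
$$\int\nabla\tilde G\cdot\nabla\psi=\int_{\{\operatorname{Re}\zeta>0\}}\nabla G\cdot\nabla\big(\psi(\zeta)-\psi(-\bar\zeta)\big)=0 .$$
The last equality holds because the test function vanishes on $i\mathbb R$, so it is a limit in $W^{1,2}$ of functions in $C_c^\infty(\{\operatorname{Re}\zeta>0\})$ supported in a fixed bounded set, where $\nabla G\in L^2$; for these the integral is $0$ as $G$ is harmonic. So $\tilde G$ is harmonic in $\mathbb C\setminus\{0\}$.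

Write $\zeta=\zeta_1+i\zeta_2$. The function $f=\partial_{\zeta_1}\tilde G-i\partial_{\zeta_2}\tilde G$ is holomorphic on $\mathbb C\setminus\{0\}$, and $\int_{D_\rho}|f|^2\le C\rho^2$ for all $\rho>0$ by (15). Being in $L^2$ near $0$, $f$ has a removable singularity there: if $f=\sum a_k\zeta^k$, then $\int_{D_\rho}|f|^2=2\pi\sum_k|a_k|^2\int_0^\rho r^{2k+1}dr$, and the integrals with $k\le-1$ diverge. By the mean value property $|f(\zeta)|^2\le C(\rho+|\zeta|)^2/\rho^2$ for all $\rho$. Letting $\rho\to\infty$, $f$ is bounded, hence constant. So $\tilde G$ is an affine function of $(\zeta_1,\zeta_2)$, and since it is odd under $\zeta\mapsto-\bar\zeta$, that is under $\zeta_1\mapsto-\zeta_1$, $\tilde G=c\operatorname{Re}\zeta$. Therefore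
$$w=c\operatorname{Re}\sqrt z=c\sqrt r\cos(\vartheta/2),\qquad\vartheta\in(0,\pi)\text{ measured from }K. \tag{16}$$
Since $\partial_sw=\frac c2\operatorname{Re}z^{-1/2}$, (14) gives $c>0$.

**Step 23 (the constant).** The Euler equation (2) is linear and cannot see $c$; we must move $K$. Let $\varphi\in C_c^\infty(\mathbb R^3)$ and, for $|t|$ small, $w_t=w\circ\Phi_t^{-1}$ with $\Phi_t(x)=x+t\varphi(x)\nu$. The computation of Step 10, with $t\varphi$ in place of $\pm\varphi$ and $\nu$ in place of $e$, is unchanged, and for $R$ large Lemma 2 gives $F_R(w_t)\ge F_R(w)$ for both signs of $t$. So the coefficient of $t$ in (6) and (7) must vanish: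
$$2\int_H\big[|\nabla w|^2\partial_s\varphi-2(\nabla\varphi\cdot\nabla w)\,\partial_sw\big]+\int_K\partial_s\varphi\,d\mathcal H^2=0. \tag{17}$$
Take $\varphi=\chi(x\cdot e)\psi(r)$ with $r=|z|$, $\chi\in C_c^\infty(\mathbb R)$, $\int\chi=1$, and $\psi$ smooth, compactly supported, $\psi=1$ near $0$. Let $n=z/r=n_1+in_2$, also viewed as the vector $(n_1,n_2)$. The derivative of $\chi$ is multiplied by $\partial_ew=0$, so the first bracket in (17) is $\chi\psi'(r)$ times
$$|\nabla w|^2n_1-2w_s(\nabla w\cdot n)=-(w_s^2-w_y^2)n_1-2w_sw_yn_2=-\operatorname{Re}\big[(w_s-iw_y)^2n\big]=-\frac{c^2}{4r},$$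
because $w_s-iw_y=\frac c{2\sqrt z}$ by (16). In polar coordinates on the half-plane $y>0$, the first term of (17) is
$$2\int_0^\infty\!\!\int_0^\pi\psi'(r)\Big(-\frac{c^2}{4r}\Big)r\,d\vartheta\,dr=2\Big(-\frac{\pi c^2}4\Big)\int_0^\infty\psi'(r)\,dr=\frac{\pi c^2}2 .$$
On $K$ we have $r=s$ and $n_1=1$, so the second term is $\int_0^\infty\psi'(s)\,ds=-1$. Hence $c=\sqrt{2/\pi}$.

In the coordinates of Section 1 one has $\theta=\pi-\vartheta$ on $H$, and (16) becomes $\sqrt{2r/\pi}\,\sin(\theta/2)$. The odd extension to $\{y<0\}$ is given by the same formula. So $u$ is cracktip$\times\mathbb R$ up to sign and an additive constant, and Theorem 1 is proved. $\square$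

## 8. Sets that are not reduced

Reducedness entered only in Step 5. Without it, negligible dust may be added to $K$, and nothing else can happen.

**Theorem 2 (classification in $\mathbb R^3$, without reducedness).** Let $K$ be a closed subset of a plane $P\subset\mathbb R^3$. Then $(u,K)$ is a global minimizer if and only if one of the following holds:

1. $K=P$ and $u$ is constant on each side;
2. $K=A\cup Z$, with $A\subset P$ a closed half-plane, $Z\subset P$ closed, $\mathcal H^2(Z)=0$, and $u$ is cracktip$\times\mathbb R$ for $A$ (up to sign and constant);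
3. $\mathcal H^2(K)=0$ and $u$ is constant.

The reduced ones are exactly (1), (2) with $Z\subset A$, and (3) with $K=\emptyset$. (In this section, (1)–(3) are the cases of this list; displayed formulas are called "formula".)

*Proof.* **Step 24 (minimizers are on the list).** We rerun the proof with the support of $K$ in place of $K$. If $K=P$, Proposition 1 gives (1). Let $K\ne P$ and put $A=\operatorname{supp}(\mathcal H^2\llcorner K)$, a closed subset of $K$ with $|K\setminus A|=0$. Steps 1–4 hold without reducedness, also for $K=\emptyset$.

If $|K|=0$, then after subtracting a constant as in Step 3, $Tw=0$ a.e. on $P$ by formula (3). So $u$ extends to a function in $W^{1,2}_{loc}(\mathbb R^3)$ by Fact 2. By formula (2) with $\Psi\in C_c^\infty(\mathbb R^3)$ it is entire harmonic, and by formula (1) and Fact 3 it is constant. This is (3).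

If $|K|>0$, Sections 3–7 apply: the exclusion of $|K|=0$ in Steps 17 and 18 is now the assumption, and in Step 21 we conclude that $A$ is a closed half-plane, since $A$ is the support of $\mathcal H^2\llcorner K$. Steps 22 and 23 use $K$ only up to null sets, and show that $u$ is cracktip$\times\mathbb R$ for $A$. Put $Z=\overline{K\setminus A}\subset K$, so $K=A\cup Z$. Since $K\setminus A\subset P\setminus A$, the set $Z\cap A$ lies in the edge $\partial_PA$ of $A$, and $|Z|\le|K\setminus A|+|\partial_PA|=0$. This is (2).

**Step 25 (pairs on the list are minimizers).** We reduce to the given facts. Case (1) is one of them. In (3) the energy is $0$ in every ball. In (2), both $\mathbb R^3\setminus K$ and $\mathbb R^3\setminus A$ are connected, so there is no topological constraint. Let $(u',K')$ be a competitor for $(u,K)$ in a ball $B$ and put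
$$K''=(A\setminus B)\cup(K'\cap\overline B).$$
It is closed, and $K''\subset K'$ because $A\setminus B\subset K\setminus B=K'\setminus B$. If $x\in K'\setminus K''$, then $x\notin\overline B\cup A$, and near $x$ the function $u'=u$ is $W^{1,2}$, since the cracktip is smooth off $A$. Hence $u'\in W^{1,2}_{loc}(\mathbb R^3\setminus K'')$, and $(u',K'')$ is a competitor for $(u,A)$ in any ball $B''\Supset B$. Since $(u,A)$ is a global minimizer, the energy of $(u,K)$ in $B''$, which equals that of $(u,A)$ because $|Z|=0$, is at most that of $(u',K'')$, hence at most that of $(u',K')$. Subtracting the common finite part in $B''\setminus B$ gives minimality in $B$.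

**Step 26 (which ones are reduced).** We test each case. If $K=P$ and $K'\subsetneq P$ is closed, then $\mathbb R^3\setminus K'$ is connected, so $K'$ violates the topological condition in any ball; (1) is always reduced. If $K=A$ and $K'\subsetneq A$ is closed, then $A\setminus K'$ contains an open piece of the relative interior of $A$, where the jump of $u$ is nonzero; by Fact 2, $u$ has no extension in $W^{1,2}_{loc}(\mathbb R^3\setminus K')$. Thus $(u,A)$ is reduced, and this is (2) with $Z\subset A$. If $Z\not\subset A$ in (2), or $K\ne\emptyset$ in (3), take a small ball around a point of $K\setminus A$ disjoint from $A$ (respectively around a point of $K$). The part of $K$ in it can be removed, because $u$ is smooth there and $\mathbb R^3\setminus K$ is connected. So the pair is not reduced. For $K=\emptyset$ there is nothing to remove. $\square$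

## 9. Directions of slow growth in $\mathbb R^N$

The logarithmic cut-off needed quadratic growth only of $\int(\partial_eu)^2$, and only for the direction $e$ in which one slides. This gives a statement in every dimension. In $\mathbb R^N$, "horizontal" means parallel to $P=\{x_N=0\}$, $H=\{x_N>0\}$, and $|A|=\mathcal H^{N-1}(A)$ for hypersurfaces.

**Theorem 3 (dimension $N$).** Let $N\ge2$ and let $(u,K)$ be a reduced global minimizer in $\mathbb R^N$ with $\emptyset\ne K\subset P=\{x_N=0\}$. Let
$$V=\Big\{e\in\mathbb R^{N-1}\times\{0\}:\ \int_{B_R\setminus K}|\partial_eu|^2=O(R^2)\ \text{as }R\to\infty\Big\},$$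
a linear space. Then $u$ and $K$ are invariant under translations in a subspace of $V$ of codimension at most $1$ in $V$. If $V=\mathbb R^{N-1}\times\{0\}$, then $K$ is a hyperplane or a half-hyperplane, and $u$ is respectively locally constant, or cracktip$\times\mathbb R^{N-2}$ up to sign and constant. The hypothesis $V=\mathbb R^{N-1}\times\{0\}$ holds automatically if $N\le3$.

*Proof.* $V$ is a linear space because $|\partial_{e+e'}u|^2\le2|\partial_eu|^2+2|\partial_{e'}u|^2$.

**Step 27 (what carries over).** We go through Sections 1–3. The competitor of Step 1 gives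
$$\int_{B_R\setminus K}|\nabla u|^2+\mathcal H^{N-1}(K\cap B_R)\le C_NR^{N-1},\qquad C_N=\mathcal H^{N-1}(\partial B_1). \tag{18}$$
Facts 1 and 2 and formula (2) hold in any dimension. The Liouville argument of Fact 3 now compares $(R+|x|)^{N-1}$ with $R^N$, and the quotient still tends to $0$. So if $K=P$, $u$ is constant on each side as in Proposition 1; then $V=\mathbb R^{N-1}\times\{0\}$, $u$ and $K$ are invariant under all of $V$, and the theorem holds. If $K\ne P$, then $\mathbb R^N\setminus K$ is connected, and Steps 3–5 and Lemma 2 hold with the same proofs.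

**Step 28 (sliding in the directions of $V$).** We rerun Section 4 for $e\in V$. Formulas (6)–(9) hold in any dimension. Since $\int_{B_\rho^+}(\partial_ew)^2\le C_e'\rho^2$ for $\rho$ large, the dyadic sum in (10) gives $\varepsilon_R=6\int_H|\nabla\varphi|^2(\partial_ew)^2\le C_e/\log R$ for $R$ large. Steps 12 and 13 are unchanged, so $w-w(\cdot-e)$ does not take both signs. As $te\in V$ for $t>0$, Step 14 shows that (12) holds for each $e\in V$. Fix $x_0\in H$. The kernel of the linear form $e\mapsto\partial_ew(x_0)$ on $V$ has codimension at most $1$ in $V$, and $\partial_ew\equiv0$ for $e$ in it. So $w$, hence its odd extension $u$, is invariant along this kernel, and so is $K=\operatorname{supp}(\mathcal H^{N-1}\llcorner\{Tw\ne0\})$.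

**Step 29 (the case where $V$ is everything).** We reach the planar situation. If $V=\mathbb R^{N-1}\times\{0\}$, then $w$ is invariant along an $(N-2)$-dimensional horizontal subspace with orthonormal basis $e_1,\dots,e_{N-2}$ (none if $N=2$). Hence $w=w(s,y)$, with $s=x\cdot\nu$, $\nu$ a horizontal unit vector orthogonal to all $e_i$, and $y=x_N$. After the choice of sign of $\nu$, $\partial_sw>0$ or $\partial_sw\equiv0$ by (12). Since $\{|x\cdot e_i|<R\text{ for all }i,\ (s,y)\in D_R^+\}\subset B^+_{\sqrt{N-1}\,R}$, (18) gives
$$(2R)^{N-2}\int_{D_R^+}|\nabla w|^2\le C_N(N-1)^{(N-1)/2}R^{N-1},$$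
which is (13) with another constant. The rest of Sections 5–7, that is Steps 17–23, is unchanged, with the cut-off $\chi(x\cdot e)$ replaced by a cut-off of integral $1$ in the $N-2$ variables $x\cdot e_i$ (by nothing if $N=2$). So $K$ is a closed half-hyperplane and $u$ is cracktip$\times\mathbb R^{N-2}$ up to sign and constant.

If $N\le3$, the bound in (18) is $O(R^{N-1})$, which is $O(R^2)$, so $V=\mathbb R^{N-1}\times\{0\}$. $\square$

For $N\ge4$ we do not claim that the growth hypothesis in Theorem 3 can be removed.
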